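\title{A non-nuclear uniform Roe algebra with the ideal property}

\begin{abstract}
We construct a bounded geometry metric space $X$ without property A such that, for every nonempty $X_0\subseteq X$, every closed two-sided ideal of the uniform Roe algebra $C^*_u(X_0)$ has an approximate unit of projections. Thus $C^*_u(X)$ is not nuclear but has the ideal property, which answers a question of Li and Willett in the negative. The space is a disjoint union of random $4$-regular graphs with a few edges deleted. The key property of these graphs is spectral: a self-adjoint contraction of finite propagation that is small on all balls of a fixed radius has only boundedly many large eigenvalues. We prove this by comparing a first-moment bound over the random graph with a Gaussian test field built from the large eigenvectors.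
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(X,d)$ be a metric space and let $B_r(x)$ be the closed ball of radius $r$ about $x$. The space $X$ has \emph{bounded geometry} if $\sup_x|B_r(x)|<\infty$ for every $r>0$; such a space is countable and discrete. A bounded operator $T$ on $\ell^2(X)$ has matrix entries $T_{xy}=\langle T\delta_y,\delta_x\rangle$, and its \emph{propagation} is $\sup\{d(x,y):T_{xy}\ne0\}$. Propagation measures how far $T$ moves mass: the operators of propagation $0$ are the diagonal operators $\ell^\infty(X)$, and the adjacency operator of a connected graph of bounded degree has propagation at most $1$ for the path metric. The \emph{uniform Roe algebra} $C^*_u(X)$ is the norm closure in $B(\ell^2(X))$ of the $*$-algebra of bounded operators of finite propagation. It contains $\ell^\infty(X)$, and it contains the compact operators $\mathcal K$ because every matrix unit has finite propagation.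

A $C^*$-algebra has the \emph{ideal property} if every closed two-sided ideal is generated, as a closed two-sided ideal, by the projections it contains. The algebra $C[0,1]$ fails it, since the ideal $C_0((0,1])$ contains no nonzero projection. The algebra $\ell^\infty(X)$ has it: if $f$ lies in an ideal, then so does $1_{\{|f|\ge\epsilon\}}$, which is $f$ times a bounded function, and $\|f-f1_{\{|f|\ge\epsilon\}}\|\le\epsilon$. A uniform Roe algebra has all the projections $1_Y$, $Y\subseteq X$, of $\ell^\infty(X)$, which we call \emph{diagonal}; the issue is whether each ideal captures enough projections.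

Recall that a $C^*$-algebra $A$ is \emph{nuclear} if the algebraic tensor product of $A$ with any $C^*$-algebra carries exactly one $C^*$-norm. We use Yu's property A only in the following form, which is equivalent to it for bounded geometry spaces \cite{HR}: for all $R,\epsilon>0$ there are $s>0$ and probability measures $a_x$ $(x\in X)$ with
\begin{equation}\label{eq:propA}
\operatorname{supp}a_x\subseteq B_s(x),\qquad \|a_x-a_y\|_1\le\epsilon\ \text{ whenever }d(x,y)\le R .
\end{equation}
An operator $T\in C^*_u(X)$ is a \emph{ghost} if $T_{xy}\to0$ as $(x,y)\to\infty$ in $X\times X$. The ghosts form a closed two-sided ideal, the \emph{ghost ideal}: if $S$ has propagation at most $r$, an entry $(TS)_{xy}$ is a sum of boundedly many terms $T_{xz}S_{zy}$ with $d(z,y)\le r$. The following facts are known for bounded geometry spaces. The algebra $C^*_u(X)$ is nuclear if and only if $X$ has property A. If it is nuclear, it has the ideal property; in fact every closed ideal has an approximate unit of diagonal projections. There are spaces $X$ for which $C^*_u(X)$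 is not nuclear and fails the ideal property, and in those examples the ghost ideal is not generated by its projections. This leads to the following question from \cite{LW}.

\medskip
\noindent\textbf{Question.} \emph{Does $C^*_u(X)$ fail the ideal property for every bounded geometry space $X$ such that $C^*_u(X)$ is not nuclear?}
\medskip

One would guess that it does. A bounded geometry space has property A if and only if all ghosts in its uniform Roe algebra are compact \cite{RW}. So without property A the ghost ideal is strictly larger than $\mathcal K$, whereas a diagonal projection $1_Y$ is a ghost only if $Y$ is finite. The ghost ideal must then find its projections elsewhere. The evident source is a gap in the spectrum of a positive ghost, and nothing seems to force such gaps. Nevertheless the answer is no.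

\begin{theorem}\label{thm:main}
There is a bounded geometry metric space $X$ without property A such that, for every nonempty subset $X_0\subseteq X$, every closed two-sided ideal $I$ of $C^*_u(X_0)$ has a two-sided approximate unit consisting of projections: there is a net $(p_\lambda)$ of projections in $I$, not claimed to be increasing, with $\|p_\lambda b-b\|\to0$ and $\|bp_\lambda-b\|\to0$ for all $b\in I$. In particular $C^*_u(X)$ is not nuclear and has the ideal property.
\end{theorem}

\begin{remark}
By the discussion above, the diagonal projections in the ghost ideal generate only compact operators, so the projections in Theorem~\ref{thm:main} cannot all be diagonal. Together with \cite{RW} and the known facts, the same observation gives: $C^*_u(X)$ is nuclear if and only if every closed ideal is generated by the \emph{diagonal} projections it contains. This remark is not used below.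
\end{remark}

The proof has a soft half and a hard half. Take a positive contraction $a$ in an ideal $I$. Wherever $a$ has large entries, $I$ contains a diagonal projection; after cutting it away we are left with an operator that is small on every ball of a fixed radius. Under property A such an operator is small in norm (Remark~\ref{rem:A}), and diagonal projections suffice. Without property A it need not be small. But suppose that $X$ is a union of finite graphs and that, on each of them, such an operator has only boundedly many large eigenvalues. Then the pigeonhole principle produces a spectral gap on each graph, in one of finitely many positions, and this is enough to build a projection in $I$. Section~\ref{sec:outliers} states the property of graphs that is needed, and Section~\ref{sec:ideals} derives Theorem~\ref{thm:main} from it. The hard half shows that random $4$-regular graphs have this property simultaneously for all operators. Section~\ref{sec:random} isolates three events of high probability, Section~\ref{sec:model} shows the mechanism in a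 scalar computation, and Sections~\ref{sec:small}--\ref{sec:test} give a deterministic proof on these events.

\section{Graphs with boundedly many outliers}\label{sec:outliers}

We fix conventions. Graphs are finite; loops and parallel edges are allowed unless the graph is called simple. A cycle of length $\ell$ consists of $\ell$ distinct vertices joined cyclically by $\ell$ distinct edges, so loops and pairs of parallel edges are the cycles of length $1$ and $2$. The girth is the least length of a cycle ($\infty$ for a forest). Distances are path distances, and points in different components are at infinite distance; propagation of operators on $\ell^2(V)$ refers to this distance. If the girth exceeds $2\varrho+1$, every ball $B_\varrho(x)$ induces a tree, since an edge outside a breadth-first tree would close a cycle of length at most $2\varrho+1$. For $Y\subseteq V$ let $E(Y)$ be the set of edges with both ends in $Y$. Put $\beta_r=2\cdot3^r$. Since $1+4(1+3+\dots+3^{r-1})<\beta_r$, this bounds the size of $r$-balls in graphs of maximal degree at most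 $4$. The projection onto $\ell^2(Y)$ is $1_Y$, and $\mathrm e$ is Euler's number.

\begin{definition}
A self-adjoint operator $S$ on $\ell^2(V)$ is \emph{$(L,\delta)$-small} if $|\langle S\xi,\xi\rangle|\le\delta\|\xi\|^2$ for every $\xi$ supported in a ball of radius $L$; equivalently, $\|1_BS1_B\|\le\delta$ for every ball $B$ of radius $L$.
\end{definition}

\begin{proposition}\label{prop:graphs}
There are $\alpha>0$ and finite simple graphs $G_j$ on vertex sets $V_j$, with $N_j=|V_j|$ strictly increasing, with at most $2N_j$ edges, degrees at most $4$ and girth tending to infinity, such that: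
\begin{enumerate}
\item[(i)] $|E(G_j)|\ge2N_j-\log N_j$;
\item[(ii)] $|E(Y)|\le\frac54|Y|$ whenever $Y\subseteq V_j$ and $|Y|\le\alpha N_j$;
\item[(iii)] for all $r\in\mathbb N$ and $\delta$ with $1/\delta\in\mathbb N$ there are $L,k,j_0$ such that, for $j\ge j_0$, every $(L,\delta)$-small operator $S=S^*$ on $\ell^2(V_j)$ with $\|S\|\le1$ and propagation at most $r$ has fewer than $k$ eigenvalues in $[14\delta,\infty)$, counted with multiplicity.
\end{enumerate}
\end{proposition}

Properties (i) and (ii) will exclude property A, and (iii) will supply the projections. We call the eigenvalues in (iii) \emph{outliers}: they cannot be seen on balls of radius $L$.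

\begin{example}\label{ex:adj}
Let $A$ be the adjacency operator of a simple graph with degrees at most $4$, and $S=(A/4)^r$; then $\|S\|\le1$ and $S$ has propagation at most $r$. On a rooted tree with degrees at most $4$ we have $\|A\|\le2\sqrt3$: apply $2|\xi_x\xi_y|\le\xi_x^2/\sqrt3+\sqrt3\,\xi_y^2$ to each parent $x$ and child $y$, and note that a vertex collects the weight $\sqrt3+3/\sqrt3$ at most (the root $4/\sqrt3$). If the girth exceeds $2(L+r)+1$ and $\xi$ is supported in $B_L(x)$, then $\langle A^r\xi,\xi\rangle$ can be computed in the tree $B_{L+r}(x)$, so $S$ is $(L,(\sqrt3/2)^r)$-small. Take $\delta=1/14$ and $r$ with $(\sqrt3/2)^r<1/14$. On a $4$-regular graph with $k$ components, the indicator functions of the components show that $S$ has the eigenvalue $1$ with multiplicity at least $k$; so (iii) fails for $4$-regular graphs whose girth and number of components both tend to infinity. For the graphs $G_j$ themselves, take $r$ even and $1/\delta=\lfloor(2/\sqrt3)^r\rfloor$, so that $(\sqrt3/2)^r\le\delta\le2(\sqrt3/2)^r$. Then (iii) says that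 for large $j$ fewer than $k$ eigenvalues $\lambda$ of $A$ satisfy $|\lambda|\ge2\sqrt3\cdot28^{1/r}$. Some outlier does occur: testing on the constant vector and using (i), the top eigenvalue of $A$ is at least $2|E(G_j)|/N_j\to4$. Property (iii) asks for such a bound for all operators of finite propagation at once.
\end{example}

\section{From the graphs to the theorem}\label{sec:ideals}

Let $G_j$ be as in Proposition~\ref{prop:graphs} and $X=\bigsqcup_jV_j$. Let $d(x,y)$ be the path distance if $x,y$ lie in one component of some $G_j$, and $d(x,y)=N_j+N_{j'}$ if $x\in V_j$ and $y\in V_{j'}$ lie in different components ($j=j'$ is allowed).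

\begin{lemma}\label{lem:notA}
$(X,d)$ is a bounded geometry metric space without property A.
\end{lemma}

\begin{proof}
Consider $d(x,y)\le d(x,z)+d(z,y)$ with $x\in V_j$, $y\in V_{j'}$. If $x,y,z$ lie in one component, this holds for the path distance. If $x,y$ do and $z$ does not, the left side is less than $N_j$ and the right side is at least $2N_j$. If $x,y$ lie in different components, then either $z$ lies in the component of one of them and one term on the right equals $N_j+N_{j'}$, or the two terms exceed $N_j$ and $N_{j'}$. For an integer $r$, an $r$-ball has at most $\beta_r$ points in the component of its center, and its other points lie in the finitely many $V_j$ with $N_j\le r$. So $X$ has bounded geometry.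

By (i) and (ii), a typical small set has degree sum about $4|Y|$, of which the inner edges account for at most $\frac52|Y|$; so its boundary is large. Property A would produce a weighted cover by small sets with small boundary. To make this precise, suppose that \eqref{eq:propA} holds with $R=1$, $\epsilon=\frac14$ and an integer $s$. Take $j$ so large that $N=N_j>s$ and $\beta_s\le\alpha N$, and let $E=E(G_j)$. Then $B_s(x)\subseteq V_j$ is the ball in $G_j$ for $x\in V_j$. For $z\in V_j$ and $\lambda>0$ let $Y_{z,\lambda}=\{x\in V_j:a_x(z)>\lambda\}\subseteq B_s(z)$; by (ii), $|E(Y_{z,\lambda})|\le\frac54|Y_{z,\lambda}|$. Let $\partial Y$ be the set of edges with exactly one end in $Y$. From $c=\int_0^\infty1_{c>\lambda}\,d\lambda$ and $|c-c'|=\int_0^\infty|1_{c>\lambda}-1_{c'>\lambda}|\,d\lambda$ for $c,c'\ge0$ we get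
\[
\sum_z\int_0^\infty|Y_{z,\lambda}|\,d\lambda=N,\qquad\sum_z\int_0^\infty|\partial Y_{z,\lambda}|\,d\lambda=\sum_{xy\in E}\|a_x-a_y\|_1\le\tfrac14\cdot2N,
\]
\[
\sum_z\int_0^\infty\sum_{x\in Y_{z,\lambda}}\deg x\,d\lambda=\sum_x\deg x=2|E|\ge4N-2\log N .
\]
Since $\sum_{x\in Y}\deg x=2|E(Y)|+|\partial Y|\le\frac52|Y|+|\partial Y|$ for $Y=Y_{z,\lambda}$, this gives $4N-2\log N\le3N$, which is false for large $j$.
\end{proof}

Now fix a nonempty $X_0\subseteq X$, put $A=C^*_u(X_0)$, and let $I\ne0$ be a closed two-sided ideal of $A$. Then $I\mathcal K$ is nonzero and lies in $I\cap\mathcal K$; as $\mathcal K=\mathcal K(\ell^2(X_0))$ is simple, $\mathcal K\subseteq I$. Let $\operatorname{diag}(b)$ be the diagonal part of an operator $b$; the map $\operatorname{diag}$ is contractive. The next lemma uses only bounded geometry.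

\begin{lemma}\label{lem:diag}
\begin{enumerate}
\item[(a)] If $b\in I$, then $\operatorname{diag}(b)\in I$.
\item[(b)] Let $b\in I$, $R,\delta'>0$ and $Y\subseteq X_0$. If every $y\in Y$ admits $\phi(y)\in X_0$ with $d(y,\phi(y))\le R$ and $|b_{y,\phi(y)}|\ge\delta'$, then $1_Y\in I$.
\item[(c)] If $1_U\in I$ and every point of $Y\subseteq X_0$ is within distance $R$ of $U$, then $1_Y\in I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\|b-b'\|<\epsilon$ with $b'$ of propagation at most $R$. Color $X_0$ greedily with finitely many colors $c(x)\in\{0,\dots,M-1\}$ so that distinct points at distance at most $R$ get distinct colors, and let $u\in\ell^\infty(X_0)$ be the unitary $u(x)=\exp(2\pi\sqrt{-1}\,c(x)/M)$. The average $\frac1M\sum_{n<M}u^nb'u^{-n}$ keeps exactly the entries $b'_{xy}$ with $c(x)=c(y)$, so it equals $\operatorname{diag}(b')$. Hence $\frac1M\sum_{n<M}u^nbu^{-n}\in I$ is within $2\epsilon$ of $\operatorname{diag}(b)$.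

(b) The fibers of $\phi$ have at most $\sup_x|B_R(x)|$ points. Numbering the points of each fiber splits $Y$ into finitely many sets $Y_\nu$ on which $\phi$ is injective. The partial isometry $v_\nu$ with $v_\nu\delta_y=\delta_{\phi(y)}$ for $y\in Y_\nu$ and $v_\nu\delta_y=0$ otherwise has propagation at most $R$. By (a), $\operatorname{diag}(bv_\nu)\in I$; its entries are $b_{y,\phi(y)}$ on $Y_\nu$ and $0$ elsewhere. Multiplying by a bounded diagonal operator gives $1_{Y_\nu}\in I$, and $1_Y=\sum_\nu1_{Y_\nu}$.

(c) If $d(y,\phi(y))\le R$ with $\phi(y)\in U$, the partial isometries from (b) satisfy $1_{Y_\nu}=v_\nu^*1_Uv_\nu\in I$.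
\end{proof}

The smallest case of the cutting argument is the following. Let $a=\bigoplus_ja_j\in I$ be positive, where each $a_j$ acts on $\ell^2(X_0\cap V_j)$ and has at most one eigenvalue $\lambda_j$ above $\frac13$. The $\lambda_j$ may be dense in $[\frac13,1]$, so $a$ itself may have no gap there. But each $a_j$ has no eigenvalue in $(\frac13,\frac12)$ or none in $(\frac12,\frac23)$. Sorting the $j$ into two classes, which is done by diagonal projections of $A$, we obtain two operators in $I$ with a spectral gap each.

\begin{lemma}\label{lem:cut}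
Let $a\in I$ with $0\le a\le1$ and let $1/\delta\in\mathbb N$. There is a projection $p\in I$ with $\|(1-p)a(1-p)\|\le17\delta$.
\end{lemma}

\begin{proof}
Approximate $a$ within $\delta/8$ by an operator of finite propagation, take the self-adjoint part and divide by $1+\delta/8$. This gives $S=S^*$ with $\|S\|\le1$, $\|a-S\|\le\delta/4$ and propagation at most some $r\in\mathbb N$. Extend operators on $\ell^2(X_0)$ by zero to $\ell^2(X)$. Take $L,k,j_0$ from Proposition~\ref{prop:graphs}(iii), and $j_1\ge j_0$ with $N_j>\max(r,L)$ for $j\ge j_1$. For such $j$, balls of radius $r$ or $L$ about points of $V_j$ are the same in $X$ and in $G_j$.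

\emph{Removing the region where $a$ is locally large.} Let $\Omega=\{x\in X:\|1_{B_L(x)}S1_{B_L(x)}\|>\delta\}$. For $x\in\Omega$ we have $\|1_{B_L(x)}a1_{B_L(x)}\|>\frac34\delta$. An $n\times n$ matrix has norm at most $n$ times its largest entry, so there are $y_x,z_x\in B_L(x)\cap X_0$ with $|a_{y_xz_x}|\ge\delta':=\frac34\delta/\sup_x|B_L(x)|$, and $d(y_x,z_x)\le2L$. By Lemma~\ref{lem:diag}(b), $1_U\in I$ for $U=\{y_x:x\in\Omega\}$. Let $F$ be the finite set $X_0\cap\bigcup_{j<j_1}V_j$ and $Y=F\cup\{y\in X_0:d(y,U)\le2L\}$. Then $1_Y\in I$ by Lemma~\ref{lem:diag}(c) and $\mathcal K\subseteq I$, and $B_L(x)\cap X_0\subseteq Y$ for $x\in\Omega$.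

\emph{The remainder has few large eigenvalues.} Let $Y^c=X_0\setminus Y$, $S'=1_{Y^c}S1_{Y^c}$ and $a'=1_{Y^c}a1_{Y^c}\in I$. By the choice of $j_1$, $S'=\bigoplus_{j\ge j_1}S'_j$ with $S'_j$ on $\ell^2(V_j)$ of propagation at most $r$ in $G_j$. Each $S'_j$ is $(L,\delta)$-small: its compression to $B_L(x)$ vanishes if $x\in\Omega$ and is a compression of $1_{B_L(x)}S1_{B_L(x)}$ otherwise. So $S'_j$ has fewer than $k$ eigenvalues in $[14\delta,\infty)$. The map $\Pi(b)=\sum_j1_{V_j}b1_{V_j}$ is contractive. If $b$ has propagation at most $R$, then $b-\Pi(b)$ has entries only between sets $V_j,V_{j'}$ with $N_j+N_{j'}\le R$, so it has finite rank. Hence $a'-\Pi(a')$ is compact and $a'':=\Pi(a')=\bigoplus_{j\ge j_1}a''_j\ge0$ lies in $I$. As $\Pi(S')=S'$, we have $\|a''-S'\|\le\|a'-S'\|\le\delta/4$ and $\|a'-a''\|\le\delta/2$. By Weyl's inequality (the $k$-th largest eigenvalues of two self-adjoint matrices differ by at most the norm of the difference), each $a''_j$ has fewer than $k$ eigenvalues in $[15\delta,\infty)$.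

\emph{Pigeonhole.} Divide $(15\delta,16\delta)$ into $k$ disjoint open intervals $J_1,\dots,J_k$ of length $\delta/k$. For each $j\ge j_1$ some $J_{\nu_j}$ contains no eigenvalue of $a''_j$. Let $\varphi_\nu$ be continuous, $0$ to the left of $J_\nu$, $1$ to the right of it, and linear on it, and let $X_\nu=X_0\cap\bigcup\{V_j:j\ge j_1,\ \nu_j=\nu\}$. Since $\varphi_\nu(0)=0$, $\varphi_\nu(a'')\in I$, so $p_0=\sum_{\nu=1}^k\varphi_\nu(a'')1_{X_\nu}\in I$. On $\ell^2(V_j)$ this is the spectral projection of $a''_j$ for the eigenvalues to the right of $J_{\nu_j}$. Thus $p_0$ is a projection that commutes with $a''$, $p_0\le1_{Y^c}$, and $\|a''(1-p_0)\|\le16\delta$. Put $p=1_Y+p_0\in I$. Then $1-p=1_{Y^c}-p_0$, and $(1-p)a(1-p)=(1-p)a'(1-p)$ has norm at most $16\delta+\delta/2$.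
\end{proof}

The bound $k$ must be uniform in $j$: it is what makes $p_0$ a finite sum of continuous functions of $a''$ times diagonal projections. If $I$ is the ghost ideal, the set $Y$ in the proof is finite, and any non-compact part of $p$ comes from $p_0$.

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:graphs}]
Lemma~\ref{lem:notA} gives the first assertion. The ideal $0$ has the approximate unit $0$, so let $I\ne0$. Order the pairs $(\mathcal F,n)$, with $\mathcal F=\mathcal F^*\subseteq I$ finite and not contained in $\{0\}$ and $n\in\mathbb N$, by inclusion and size. Given such a pair, let $c=\sum_{b\in\mathcal F}bb^*$, choose $\delta$ with $17\delta\|c\|\le n^{-2}$, and let $p_{\mathcal F,n}=p$ be given by Lemma~\ref{lem:cut} for $a=c/\|c\|$. For $b\in\mathcal F$ we have $bb^*\le c$, so $\|(1-p)b\|^2=\|(1-p)bb^*(1-p)\|\le n^{-2}$, and $\|b(1-p)\|=\|(1-p)b^*\|\le n^{-1}$. So $(p_{\mathcal F,n})$ is a two-sided approximate unit of $I$. Each $b=\lim p_{\mathcal F,n}b$ lies in the closed ideal generated by the projections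 of $I$, which gives the ideal property; and $C^*_u(X)$ is not nuclear because $X$ lacks property A.
\end{proof}

\section{The random model}\label{sec:random}

Let $\sigma=(\sigma_1,\sigma_2)$ be a pair of independent uniform permutations of $V=\{1,\dots,N\}$, and let $G_\sigma$ be the $4$-regular multigraph with the $2N$ edges $(x,s)$, $x\in V$, $s\in\{1,2\}$, where $(x,s)$ joins $x$ to $\sigma_sx$. We write $[y]_n=y(y-1)\cdots(y-n+1)$. We need three events of probability tending to $1$. None of them mentions an operator; this is how we obtain (iii) for all $S$ at once.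

\subsection*{Sparsity and short cycles}

For $h\in\mathbb N$ put $\alpha_h=(8\mathrm e)^{-h}$, and let $\mathcal S_h$ be the event that every $Y\subseteq V$ with $|Y|\le\alpha_hN$ contains at most $(1+\frac1h)|Y|$ edges of $G_\sigma$.

\begin{lemma}\label{lem:sparse}
For fixed $h$, $\mathbb P(\mathcal S_h)\to1$ as $N\to\infty$.
\end{lemma}

\begin{proof}
Fix $Y$ with $|Y|=y\ge1$ and $n$ pairs $(x,s)\in Y\times\{1,2\}$, of which $n_s$ have second entry $s$. The probability that $\sigma_sx\in Y$ for all of them is $\prod_s[y]_{n_s}/[N]_{n_s}\le(y/N)^n$. Take $n=\lfloor(1+\frac1h)y\rfloor+1$, so $n-y\ge\max(1,y/h)$. There are at most $(\mathrm eN/y)^y$ sets $Y$ and $4^y$ sets of pairs, so the expected number of bad sets of size $y$ is at most $(4\mathrm e)^y(y/N)^{\max(1,y/h)}$. For $y\le y_0:=\log N/(4\log(4\mathrm e))$ this is at most $N^{1/4}y/N$, and the sum is at most $y_0^2N^{-3/4}\to0$. For $y_0<y\le\alpha_hN$ it is at most $(4\mathrm e\,\alpha_h^{1/h})^y=2^{-y}$, and the sum is at most $2^{1-y_0}\to0$.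
\end{proof}

\begin{lemma}\label{lem:cycles}
For fixed $g$, with probability tending to $1$ the graph $G_\sigma$ has a subgraph on $V$ of girth greater than $g$ with at least $2N-\log N$ edges.
\end{lemma}

\begin{proof}
A cycle of length $\ell$ is specified by $\ell$ vertices in cyclic order and, for each step, a label $s$ and a direction: at most $N^\ell4^\ell$ choices. It imposes $\ell$ distinct conditions $\sigma_sx=y$, which hold together with probability at most $(N-\ell)^{-\ell}$. So the expected number of cycles of length at most $g$ is bounded as $N\to\infty$, and by Markov's inequality there are at most $\log N$ of them with probability tending to $1$. Delete one edge from each.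
\end{proof}

\subsection*{Gaussian edge weights}

Let $\xi$ be a centered Gaussian vector with covariance $\Sigma>0$, that is, with density proportional to $\exp(-\frac12\langle\Sigma^{-1}\xi,\xi\rangle)$; we write $\xi\sim N(0,\Sigma)$ and call $\Sigma^{-1}$ the \emph{precision}. Writing $\xi=\Sigma^{1/2}\xi_0$ with $\xi_0$ standard and diagonalizing $\Sigma^{1/2}M\Sigma^{1/2}$, one obtains for symmetric $M$
\begin{equation}\label{eq:G1}
\mathbb E\langle M\xi,\xi\rangle=\operatorname{Tr}(M\Sigma),\qquad\operatorname{Var}\langle M\xi,\xi\rangle=2\operatorname{Tr}\bigl((M\Sigma)^2\bigr),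
\end{equation}
\begin{equation}\label{eq:G2}
\mathbb E\exp\bigl(-\tfrac12\langle M\xi,\xi\rangle\bigr)=\det(1+\Sigma M)^{-1/2}\quad\text{if }\Sigma^{-1}+M>0 .
\end{equation}

Fix $m\in\mathbb N$ and $0\le\omega<1$, and let $\gamma$ be the standard Gaussian density on $\mathbb R^m$. For $R\in M_m(\mathbb R)$ with $\|R\|\le\omega$ let
\[
\hat R=\begin{pmatrix}0&R\\R^T&0\end{pmatrix},\qquad K_R=1+\hat R .
\]
The eigenvalues of $\hat R$ are the singular values of $R$ and their negatives, so $\|\hat R\|=\|R\|$ and $1-\omega\le K_R\le2$. Let $q_R(z_1,z_2)$ be the density of $N(0,K_R)$ at $z=(z_1,z_2)$ divided by $\gamma(z_1)\gamma(z_2)$: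
\[
q_R(z)=(\det K_R)^{-1/2}\exp\bigl(-\tfrac12z^T(K_R^{-1}-1)z\bigr).
\]
It is the likelihood ratio of ``two standard vectors with cross-covariance $R$'' against ``two independent standard vectors''; in particular $q_0=1$.

\begin{lemma}\label{lem:q}
Let $\|R\|\le\omega$.
\begin{enumerate}
\item[(a)] $\int q_R(z_1,z_2)\gamma(z_2)\,dz_2=1$ and $\int q_R(z_1,z_2)\gamma(z_1)\,dz_1=1$.
\item[(b)] $q_R(z_1,z_2)\le(1-\omega)^{-m}\mathrm e^{|z_1|^2/2}$.
\item[(c)] If $z\sim N(0,1+\Delta)$ with $\|\Delta\|\le\frac12$ and upper right block $\Delta_{12}$, then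
\[
\mathbb E\,q_R(z)=\det(1-\Delta\hat R)^{-1/2}\le\exp\bigl(m\|\Delta_{12}\|+m\|\Delta\|^2\bigr).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Write $K=K_R$. (a) Both marginals of $N(0,K)$ are standard. (b) Expanding $(y-K^{-1}z)^TK(y-K^{-1}z)\ge0$ gives $z^TK^{-1}z\ge2y^Tz-y^TKy$, and $y=(0,z_2)$ gives $z^TK^{-1}z\ge|z_2|^2$. So the exponent in $q_R$ is at most $|z_1|^2/2$, and $\det K\ge(1-\omega)^{2m}$. (c) Since $(1+\Delta)^{-1}\ge\frac23$ and $K^{-1}-1\ge-\frac12$, \eqref{eq:G2} applies, and $(\mathbb E\,q_R(z))^{-2}$ equals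
\[
\det\bigl[(1+(1+\Delta)(K^{-1}-1))K\bigr]=\det\bigl[K+(1+\Delta)(1-K)\bigr]=\det(1-\Delta\hat R).
\]
The matrix $M=\Delta\hat R$ has size $2m$ and norm at most $\|\Delta\|\le\frac12$, so $-\log\det(1-M)=\sum_{n\ge1}\operatorname{Tr}(M^n)/n$. The first term is $2\operatorname{tr}(\Delta_{12}R^T)\le2m\|\Delta_{12}\|$, and the others sum to at most $2m\|\Delta\|^2\cdot\frac12\sum_{n\ge0}2^{-n}=2m\|\Delta\|^2$.
\end{proof}

Part (c) is the source of the whole argument: the diagonal blocks of $\Delta$ enter only to second order.

\subsection*{The first-moment bound}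

Fix in addition $l\in\mathbb N$, $\kappa>0$ and a finite set $\mathcal R\ni0$ of matrices of norm at most $\omega$. A \emph{field} is $\eta=(\eta_x)_{x\in V}$ with $\eta_x=(\eta^1_x,\dots,\eta^l_x)\in(\mathbb R^m)^l$; we think of $l$ copies $\eta^i\in\ell^2(V;\mathbb R^m)$. Put $\gamma(\eta_x)=\prod_i\gamma(\eta^i_x)$ and $q_R(\eta_x,\eta_y)=\prod_iq_R(\eta^i_x,\eta^i_y)$. For a labeling $\mathbf R=(R_s(x))\in\mathcal R^{V\times\{1,2\}}$ define
\[
W_{\sigma,\mathbf R}(\eta)=\prod_x\gamma(\eta_x)\prod_{s,x}q_{R_s(x)}(\eta_x,\eta_{\sigma_sx}),\qquad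
\Xi_s(\eta)=\sum_x\log\Bigl(1+\frac1N\sum_yq_{R_s(x)}(\eta_x,\eta_y)\Bigr),
\]
\[
\operatorname{Good}(\mathbf R)=\{\eta:\Xi_1(\eta)\le\kappa N,\ \Xi_2(\eta)\le\kappa N\},\qquad Z(\sigma,\mathbf R)=\int_{\operatorname{Good}(\mathbf R)}W_{\sigma,\mathbf R}\,d\eta .
\]
The weight $W_{\sigma,\mathbf R}$ rewards fields that are correlated along the edges as the labeling prescribes. If the edges with nonzero label form a forest, $W_{\sigma,\mathbf R}$ is a probability density: integrate out leaves one at a time with Lemma~\ref{lem:q}(a). With cycles it need not even be integrable. The functional $\Xi_s$ does not involve $\sigma$; it measures how well $\eta_x$ correlates with the field at a uniformly random vertex. If the $\eta_y$ are independent with density $\gamma$, each term with $y\ne x$ in the inner sum has mean $1$ by Lemma~\ref{lem:q}(a), whatever $l$ is. The summand $1$ only serves to make $\Xi_s\ge0$. Since a random permutation sends $x$ to a uniformly random vertex, a good field cannot have large weight for many $\sigma$.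

\begin{lemma}\label{lem:annealed}
Let $\mathcal E=\mathcal E(m,l,\mathcal R,\kappa)$ be the event that $Z(\sigma,\mathbf R)<\exp\bigl(N(2\log|\mathcal R|+3+2\kappa)\bigr)$ for all $\mathbf R\in\mathcal R^{V\times\{1,2\}}$. Then $\mathbb P(\mathcal E)\ge1-\mathrm e^{-N}$.
\end{lemma}

\begin{proof}
For $b_{xy}\ge0$ and a uniform permutation $\pi$, enlarging the sum over permutations to a sum over all maps $V\to V$ and using $N!\ge(N/\mathrm e)^N$ gives
\[
\mathbb E\prod_xb_{x\pi(x)}\le\frac1{N!}\prod_x\sum_yb_{xy}\le\mathrm e^N\prod_x\Bigl(\frac1N\sum_yb_{xy}\Bigr).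
\]
For fixed $\eta\in\operatorname{Good}(\mathbf R)$, independence of $\sigma_1,\sigma_2$ yields $\mathbb E\prod_{s,x}q_{R_s(x)}(\eta_x,\eta_{\sigma_sx})\le\mathrm e^{2N+\Xi_1+\Xi_2}\le\mathrm e^{2N+2\kappa N}$. The set $\operatorname{Good}(\mathbf R)$ does not depend on $\sigma$, so integrating against $\prod_x\gamma(\eta_x)$ gives $\mathbb E\,Z(\sigma,\mathbf R)\le\mathrm e^{2N+2\kappa N}$. By Markov's inequality the bound fails for a given $\mathbf R$ with probability at most $|\mathcal R|^{-2N}\mathrm e^{-N}$, and there are $|\mathcal R|^{2N}$ labelings.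
\end{proof}

The rest of the proof is deterministic.

\begin{proposition}\label{prop:det}
Given $r\in\mathbb N$ and $\delta$ with $1/\delta\in\mathbb N$, there are $h$, $g_0\ge2$, $L,k,N_0,m,l,\omega,\mathcal R,\kappa$ such that the following holds for $N\ge N_0$ and $\sigma\in\mathcal S_h\cap\mathcal E(m,l,\mathcal R,\kappa)$. For every subgraph $G'\subseteq G_\sigma$ on $V$ of girth greater than $g_0$, every operator $S=S^*$ on $\ell^2(V)$ with $\|S\|\le1$ that has propagation at most $r$ and is $(L,\delta)$-small with respect to $G'$ has fewer than $k$ eigenvalues in $[14\delta,\infty)$.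
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:graphs}, assuming Proposition~\ref{prop:det}]
Given $j$, consider the finitely many pairs $(r,\delta)$ with $r,1/\delta\le j$, and let $g$ be the maximum of $j$ and their $g_0$. As $N\to\infty$, with probability tending to $1$ the events $\mathcal S_h$ and $\mathcal E$ for all these pairs, the event $\mathcal S_4$, and the event of Lemma~\ref{lem:cycles} hold together. Choose $N_j>N_{j-1}$, at least as large as all their $N_0$, for which such a $\sigma$ exists, and let $G_j$ be the subgraph from Lemma~\ref{lem:cycles}. It is simple because $g\ge2$. Then (i) holds, (ii) holds with $\alpha=\alpha_4$, and (iii) holds with $j_0=\max(r,1/\delta)$.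
\end{proof}

Proposition~\ref{prop:det} does not care how many edges are deleted. That only $\log N$ are deleted is used in Lemma~\ref{lem:notA} alone.

\section{A scalar model computation}\label{sec:model}

This section explains the strategy and is not used later. We want to show that many outliers force $Z(\sigma,\mathbf R)$ to be too large for some labeling. Let $m=1$, suppose that $G_\sigma$ is simple with adjacency operator $A$, and give every edge the same label $R\in(0,1)$. Then $K_R^{-1}=(1-R^2)^{-1}\begin{pmatrix}1&-R\\-R&1\end{pmatrix}$, and each copy contributes to $W=W_{\sigma,\mathbf R}$ the factor $(2\pi)^{-N/2}(1-R^2)^{-N}\exp(-\frac12\langle\tilde\Theta\eta^i,\eta^i\rangle)$ with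
\[
\tilde\Theta=1+\frac{4R^2-RA}{1-R^2}=\frac{1+3R^2-RA}{1-R^2}.
\]
An eigenvalue $\lambda$ of $A$ gives a negative direction of $\tilde\Theta$ exactly if $\lambda>1/R+3R$, and $\min_R(1/R+3R)=2\sqrt3$ is the bound for trees from Example~\ref{ex:adj}. So $\tilde\Theta$ is positive on tree-like balls, and its negative directions are outliers of $A$.

To bound $Z$ from below, draw $\eta$ as $l$ independent copies of $N(0,\Gamma)$, with density $p_\Gamma$. Then $Z=\mathbb E[1_{\operatorname{Good}}W/p_\Gamma]$, and by \eqref{eq:G1}
\[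
\mathbb E\log(W/p_\Gamma)=\tfrac l2\bigl[-2N\log(1-R^2)+\log\det\Gamma-\operatorname{Tr}(\tilde\Theta\Gamma)+N\bigr].
\]
On a tree the weight is itself a Gaussian density, and taking for $\Gamma$ its covariance makes the corresponding bracket vanish. Grant that on a graph of large girth there is a covariance $Q$ of finite propagation with $Q_{xx}=1$ for which the bracket is nearly $0$ compared with $N$. Let $P$ project onto $k$ eigenvectors of $A$ with eigenvalues at least $\lambda>1/R+3R$, let $\rho=\frac NkP$, so $\operatorname{Tr}\rho=N$, and take $\Gamma=Q+t\rho$ with small $t>0$.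

\emph{Gain.} The determinant does not decrease, and $-\frac12\operatorname{Tr}(\tilde\Theta\,t\rho)\ge\frac t2\cdot\frac{R\lambda-1-3R^2}{1-R^2}N$. So $\log(W/p_\Gamma)$ gains $c\,tlN$ with $c>0$, linearly in $t$.

\emph{Cost.} The threshold $\kappa$ must be large enough for $\eta$ to be good. For distant $x,y$ the pair $(\eta^i_x,\eta^i_y)$ has covariance $1+\Delta$ with $\Delta=t\begin{pmatrix}\rho_{xx}&\rho_{xy}\\\rho_{xy}&\rho_{yy}\end{pmatrix}$, and Lemma~\ref{lem:q}(c) gives
\[
\mathbb E\,q_R(\eta^i_x,\eta^i_y)=\bigl[(1-tR\rho_{xy})^2-t^2R^2\rho_{xx}\rho_{yy}\bigr]^{-1/2}.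
\]
If the entries of $\rho$ are bounded, this is $\exp(tR\rho_{xy}+O(t^2))$.

For $k=1$ and the constant eigenvector, $\lambda=4$ and $\rho_{xy}=1$ for all $x,y$. The gain per copy is $\frac t2\cdot\frac{3R-1}{1+R}N<\frac32tRN$, while the two functionals $\Xi_1,\Xi_2$ are charged $2tRN$ per copy to first order. There is no contradiction, as there must not be, since the eigenvalue $4$ is always present. For large $k$, however, $\sum_{x,y}\rho_{xy}^2=N^2/k$, so $\rho_{xy}$ is tiny for most pairs and the cost drops to $O(t^2)lN$. For small $t$ the gain wins. The remaining losses in Lemma~\ref{lem:annealed} are of the form $\mathrm e^{CN}$ with $C$ independent of $l$, and this is why we take many copies.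

Four things separate this from a proof. The diagonal $\rho_{xx}$ must be bounded (Section~\ref{sec:small}). A general $S$ has propagation $r$, while $W$ only couples neighbors (Section~\ref{sec:nn}). The labels and the covariance $Q$ must be manufactured from the operator (Section~\ref{sec:bethe}). Finally $\log(W/p_\Gamma)$ must concentrate and the atypical pairs must be controlled (Section~\ref{sec:test}).

\section{Small sets and a delocalized kernel}\label{sec:small}

From now on fix $r,\delta$ and put $\beta=\beta_r$. Let $\sigma,G',S$ be as in Proposition~\ref{prop:det}, with constants to be chosen depending only on $(r,\delta)$, and suppose that $S$ has at least $k$ eigenvalues in $[14\delta,\infty)$. All metric notions refer to $G'$, which is simple, and $E=E(G')$. Identify $\mathbb C$ with $\mathbb R^2$ and regard $S$ as a real symmetric operator on $\ell^2(V;\mathbb R^2)$ with the inner product $\operatorname{Re}\langle\cdot,\cdot\rangle$. Norm, propagation and smallness are unchanged and multiplicities double, so the assumptions persist.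

An operator $M$ on $\ell^2(V;\mathbb R^m)$ has blocks $M_{xy}\in M_m(\mathbb R)$. We write $\operatorname{tr}$ for the trace of a block or small matrix, $\operatorname{Tr}$ for the full trace, and $\|\cdot\|_{HS}$ for the Hilbert--Schmidt norm. We use the Schur test in the form: if at most $n$ blocks in each row and column are nonzero and all have norm at most $c$, then $\|M\|\le nc$.

Outlying eigenvectors might concentrate on few vertices. We show that $S$ is small on every set of at most a small fixed fraction of the vertices, so that the concentrated part can be discarded. The tool is the standard localization by a Schur multiplier.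

\begin{lemma}\label{lem:schur}
Let $Y\subseteq V$, and let $\xi_x$ $(x\in Y)$ be random unit vectors in $\ell^2(\Omega;\mathbb R)$, taking finitely many values, such that each set $\{x:\xi_x(z)\ne0\}$, $z\in\Omega$, lies in a ball of radius $L$, and $\psi(x,y)=\mathbb E\langle\xi_x,\xi_y\rangle\ge1-\epsilon$ whenever $d(x,y)\le r$. Then $\|1_YS1_Y\|\le\delta+\beta\epsilon$.
\end{lemma}

\begin{proof}
Let $S_Y=1_YS1_Y$ and let $S_Y\circ\psi$ have blocks $\psi(x,y)S_{xy}$. As $0\le1-\psi(x,y)\le\epsilon$ wherever $S_{xy}\ne0$, the Schur test gives $\|S_Y-S_Y\circ\psi\|\le\beta\epsilon$. Let $U_z$ be multiplication by $x\mapsto\xi_x(z)$ on $Y$. Then $S_Y\circ\psi=\mathbb E\sum_zU_zSU_z$ and $\sum_zU_z^2=1_Y$. Each $U_z\zeta$ is supported in a ball of radius $L$, so $|\langle(S_Y\circ\psi)\zeta,\zeta\rangle|\le\delta\,\mathbb E\sum_z\|U_z\zeta\|^2\le\delta\|\zeta\|^2$.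
\end{proof}

\begin{remark}\label{rem:A}
In a space with property A, take $a_x$ as in \eqref{eq:propA} with $R=r$ and $\xi_x=\sqrt{a_x}$. Since $(\sqrt c-\sqrt{c'})^2\le|c-c'|$, we get $1-\langle\xi_x,\xi_y\rangle\le\epsilon/2$ for $d(x,y)\le r$. The same proof shows that an $(s,\delta)$-small contraction of propagation at most $r$ has norm at most $\delta+\frac\epsilon2\sup_x|B_r(x)|$: there are no outliers at all.
\end{remark}

Small subsets of $G'$ have barely more edges than vertices, so they behave like spaces with property A. On a rooted tree one takes for $\xi_x$ the normalized indicator of the first $h$ steps toward the root. The substitute for a root is a random assignment of edges to endpoints in which every vertex receives at most one edge and every edge is very likely assigned. Fix an integer $h\ge2r^2\beta/\delta$, put $\alpha'=\alpha_h/\beta$ and $\alpha''=\alpha_h/\beta^2$, and require $L\ge h$, $g_0\ge h$.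

\begin{lemma}\label{lem:smallsets}
If $|Y|\le\alpha'N$, then $\|1_YS1_Y\|\le2\delta$.
\end{lemma}

\begin{proof}
Let $Y^+$ be the $r$-neighborhood of $Y$, so $|Y^+|\le\alpha_hN$, and let $E^+$ be the set of edges of $G'$ inside $Y^+$. For $E_0\subseteq E^+$ with set of endpoints $V(E_0)$, the event $\mathcal S_h$ gives $h|E_0|\le(h+1)|V(E_0)|$.

\emph{Random matching.} Take $h$ copies of each $e\in E^+$ and $h+1$ copies of each $v\in Y^+$, and join every copy of $e$ to every copy of its two endpoints. A set of edge-copies with underlying set $E_0$ has at most $h|E_0|$ elements and exactly $(h+1)|V(E_0)|$ neighbors. By Hall's theorem the edge-copies can be matched injectively to neighboring vertex-copies. Collapsing copies gives a bipartite multigraph on $E^+\sqcup Y^+$ whose links join an edge to one of its endpoints, with degree $h$ at each $e$ and at most $h+1$ at each $v$. By K\"onig's theorem, the links of a bipartite multigraph of maximal degree at most $h+1$ split into $h+1$ matchings. Each $e$ is covered by exactly $h$ of them. In a uniformly chosen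 one, each vertex and each edge is used at most once, and each edge is matched with probability $\frac h{h+1}\ge1-\frac1h$.

\emph{The vectors.} Define $\phi$ on $\Omega=Y^+\times\mathbb Z_{\ge0}$ by $\phi(v,0)=(w,0)$ if $v$ is matched to the edge $vw$, by $\phi(v,0)=(v,1)$ if $v$ is unmatched, and by $\phi(v,n)=(v,n+1)$ for $n\ge1$. If the points $\phi^n(v,0)$, $0\le n<h$, were not distinct, $\phi$ would have a periodic orbit of length less than $h$. It consists of distinct points $(v_i,0)$ with $v_i$ matched to $v_iv_{i+1}$, and these edges are distinct because an edge is matched to at most one vertex. This is a cycle of $G'$ of length less than $h$, which the girth excludes. So $\xi_v=h^{-1/2}\sum_{n<h}\delta_{\phi^n(v,0)}$ is a unit vector. As $\phi$ moves the first coordinate by at most $1$, $\xi_x(v,n)\ne0$ forces $x\in B_h(v)$.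

\emph{Overlaps.} All $\langle\xi_v,\xi_w\rangle$ are nonnegative, so $\|\xi_v-\xi_w\|^2\le2$. If the edge $vw$ is matched, say to $v$, then $\phi^n(w,0)=\phi^{n+1}(v,0)$, the supports share at least $h-1$ points, and $\|\xi_v-\xi_w\|^2\le2/h$. Hence $\mathbb E\|\xi_v-\xi_w\|^2\le4/h$ for $vw\in E^+$. For $x,y\in Y$ with $d(x,y)\le r$ a geodesic stays in $Y^+$, and the Cauchy--Schwarz inequality along it gives $\mathbb E\|\xi_x-\xi_y\|^2\le4r^2/h$, that is, $\psi(x,y)\ge1-2r^2/h$. Lemma~\ref{lem:schur} gives $\|1_YS1_Y\|\le\delta+2r^2\beta/h\le2\delta$.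
\end{proof}

This is the only use of $\mathcal S_h$. We now turn $S$ into an operator that is positive on balls and negative on the outliers: put $H=1-S/(4\delta)$ and $C_H=1+1/(4\delta)$. Then $H$ has propagation at most $r$, $\|H\|\le C_H$, and
\begin{equation}\label{eq:Hloc}
\langle H\zeta,\zeta\rangle\ge\tfrac34\|\zeta\|^2\quad\text{for $\zeta$ supported in a ball of radius $L$.}
\end{equation}

\begin{lemma}\label{lem:rho}
There is $\rho\ge0$ on $\ell^2(V;\mathbb R^2)$ with $\operatorname{tr}\rho_{xx}\le1/\alpha''$ for all $x$, $\|\rho\|_{HS}\le N/\sqrt k$, and $\operatorname{Tr}(H\rho)\le-N$.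
\end{lemma}

\begin{proof}
Let $P$ be the projection onto the span of $k$ orthonormal eigenvectors of $S$ with eigenvalues at least $14\delta$, and $Y=\{x:\operatorname{tr}P_{xx}>k/(\alpha''N)\}$. Since $\sum_x\operatorname{tr}P_{xx}=k$, $|Y|\le\alpha''N$, and its $r$-neighborhood $Y^+$ has at most $\alpha'N$ points. As $S1_Y=1_{Y^+}S1_{Y^+}1_Y$, Lemma~\ref{lem:smallsets} gives $\|S1_Y\|=\|1_YS\|\le2\delta$. Let $P'=(1-1_Y)P(1-1_Y)$ and $\rho=\frac NkP'$. The first two bounds hold by the definition of $Y$ and $\|P'\|_{HS}\le\|P\|_{HS}=\sqrt k$. Using $|\operatorname{Tr}(MP)|\le k\|M\|$,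
\[
\operatorname{Tr}(SP')=\operatorname{Tr}(SP)-\operatorname{Tr}(S1_YP)-\operatorname{Tr}(1_YSP)+\operatorname{Tr}(1_YS1_YP)\ge14\delta k-6\delta k=8\delta k .
\]
With $\operatorname{Tr}\rho\le N$ this gives $\operatorname{Tr}(H\rho)\le N-\frac Nk\cdot\frac{8\delta k}{4\delta}=-N$.
\end{proof}

\section{Reduction to nearest neighbors}\label{sec:nn}

Call an operator $M$ on $\ell^2(V;\mathbb R^m)$ \emph{nearest-neighbor} if $M_{xy}=0$ unless $x=y$ or $xy\in E$. We replace $H$ by such an operator. The idea is to store at each vertex $x$ a copy of the vector $\zeta$ on $B_r(x)$. Then $H$ acts within the data at single vertices, and the consistency of the copies is enforced by a penalty between neighbors. The copies are indexed by words, so that the fiber $\mathbb R^m$ is the same for all vertices and graphs.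

Require $g_0\ge2r+1$. There are four letters $s^\pm$, $s=1,2$. The letter $s^+$ leads from $x$ to $x\cdot s^+=\sigma_sx$ along the edge $(x,s)$, and $s^-$ leads from $x$ to $x\cdot s^-=\sigma_s^{-1}x$ along the edge $(\sigma_s^{-1}x,s)$. Let $\mathcal W$ be the set of reduced words $w=a_1\cdots a_n$, $0\le n\le r$ (no factor $s^+s^-$ or $s^-s^+$), including the empty word $\emptyset$; the count in Section~\ref{sec:outliers} gives $|\mathcal W|\le\beta$. Reading $w$ from left to right gives a path $x_0=x$, $x_\nu=x_{\nu-1}\cdot a_\nu$, with endpoint $x\cdot w=x_n$. Call $w$ \emph{admissible at $x$} if all edges of this path lie in $G'$. As $G'$ has no loops, the edges of $G'$ at a vertex correspond bijectively to the admissible letters, and returning along the same edge means using the inverse letter. So admissible words correspond to non-backtracking paths of length at most $r$ from $x$. These stay in the tree $B_r(x)$, hence $w\mapsto x\cdot w$ is a bijection from the admissible words onto $B_r(x)$.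

Let $m=2|\mathcal W|$. A vector $u\in\ell^2(V;\mathbb R^m)$ has components $u_w(x)\in\mathbb R^2$. Define $\iota:\ell^2(V;\mathbb R^2)\to\ell^2(V;\mathbb R^m)$ by $(\iota\zeta)_w(x)=\zeta(x\cdot w)$ if $w$ is admissible at $x$, and $0$ otherwise. Then $\|\iota\zeta\|^2=\sum_x\sum_{y\in B_r(x)}|\zeta(y)|^2\le\beta\|\zeta\|^2$. Put
\[
\mathcal A(u)=\sum_x\sum_{w\text{ adm. at }x}u_\emptyset(x)^TH_{x,x\cdot w}\,u_w(x),
\]
\[
\operatorname{Pen}(u)=\sum_x\ \sum_{w=aw'\text{ adm. at }x}|u_{aw'}(x)-u_{w'}(x\cdot a)|^2+\sum_x\ \sum_{w\text{ not adm. at }x}|u_w(x)|^2,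
\]
where $a$ is the first letter of the nonempty word $w$. For $r=2$, for instance, the interaction of $x$ with $x\cdot a_1a_2$ is read from $u_{a_1a_2}(x)$, which the penalty ties to $u_{a_2}(x\cdot a_1)$ and then to $u_\emptyset(x\cdot a_1a_2)$. Let $b=r\beta(C_H^2+1)$, $C_0=C_H+10b$, $c_0=1/(4\beta)$, and let $\Theta$ be the symmetric operator with $\langle\Theta u,u\rangle=\mathcal A(u)+b\operatorname{Pen}(u)$.

\begin{lemma}\label{lem:Theta}
$\Theta$ is nearest-neighbor, $\|\Theta\|\le C_0$, and $\langle\Theta u,u\rangle\ge c_0\|u\|^2$ for $u$ supported in a ball of radius $L$. The operator $\hat\rho=\iota\rho\,\iota^T\ge0$ satisfies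
\begin{equation}\label{eq:rhohat}
\operatorname{Tr}(\Theta\hat\rho)\le-N,\qquad\|\hat\rho_{xx}\|\le\beta/\alpha'',\qquad\|\hat\rho\|_{HS}\le\beta N/\sqrt k .
\end{equation}
\end{lemma}

\begin{proof}
Each term of $\mathcal A$ involves one vertex, and each term of $\operatorname{Pen}$ one vertex or the two ends of an edge of $G'$.

\emph{Norm.} The row $(H_{xy})_y$ is the operator $1_{\{x\}}H$, of norm at most $C_H$, and $w\mapsto x\cdot w$ is injective. So for $\zeta\in\ell^2(V;\mathbb R^2)$ and $v\in\ell^2(V;\mathbb R^m)$,
\begin{equation}\label{eq:row}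
\Bigl|\sum_x\sum_{w\text{ adm.}}\zeta(x)^TH_{x,x\cdot w}v_w(x)\Bigr|\le\sum_x|\zeta(x)|\,C_H|v(x)|\le C_H\|\zeta\|\,\|v\|,
\end{equation}
and $|\mathcal A(u)|\le C_H\|u\|^2$. In $\operatorname{Pen}$ use $|z-z'|^2\le2|z|^2+2|z'|^2$. The terms $|u_w(x)|^2$ at the vertex $x$ itself contribute at most $2\|u\|^2$. A pair $(y,w')$ occurs as $(x\cdot a,w')$ for at most four letters $a$, each of which determines $x$; this contributes at most $8\|u\|^2$.

\emph{Consistent vectors.} If $aw'$ is admissible at $x$, then $w'$ is admissible at $x\cdot a$ with the same endpoint, so $\operatorname{Pen}(\iota\zeta)=0$. As $H$ has propagation at most $r$, $\mathcal A(\iota\zeta)=\langle H\zeta,\zeta\rangle$. Thus $\iota^T\Theta\iota=H$ and $\operatorname{Tr}(\Theta\hat\rho)=\operatorname{Tr}(H\rho)$. Moreover $\|\hat\rho_{xx}\|\le\operatorname{tr}\hat\rho_{xx}=\sum_{y\in B_r(x)}\operatorname{tr}\rho_{yy}$ and $\|\hat\rho\|_{HS}\le\|\iota\|^2\|\rho\|_{HS}$. Now apply Lemma~\ref{lem:rho}.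

\emph{Local positivity.} Let $\zeta=u_\emptyset$, supported in the same ball as $u$, and $v=u-\iota\zeta$. Then $v_\emptyset=0$, and $\operatorname{Pen}(u)=\operatorname{Pen}(v)$ because $\operatorname{Pen}$ is a sum of squares of linear maps that vanish on $\iota\zeta$. For $w=a_1\cdots a_n$ admissible at $x$, telescoping along the path down to $v_\emptyset(x_n)=0$ gives
\[
|v_w(x)|^2\le n\sum_{\nu=1}^n|v_{a_\nu\cdots a_n}(x_{\nu-1})-v_{a_{\nu+1}\cdots a_n}(x_\nu)|^2 .
\]
A given penalty term occurs here for at most $\beta$ pairs $(x,w)$, since the prefix $a_1\cdots a_{\nu-1}$ determines the pair. The non-admissible components of $v$ appear in $\operatorname{Pen}(v)$ directly. Hence $\|v\|^2\le r\beta\operatorname{Pen}(v)$. By \eqref{eq:row}, $\mathcal A(u)\ge\langle H\zeta,\zeta\rangle-C_H\|\zeta\|\|v\|$. With \eqref{eq:Hloc} and $C_H\|\zeta\|\|v\|\le\frac14\|\zeta\|^2+C_H^2\|v\|^2$,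
\[
\langle\Theta u,u\rangle\ge\tfrac34\|\zeta\|^2-C_H\|\zeta\|\|v\|+(C_H^2+1)\|v\|^2\ge\tfrac12\|\zeta\|^2+\|v\|^2,
\]
while $\|u\|^2\le2\beta\|\zeta\|^2+2\|v\|^2\le4\beta(\frac12\|\zeta\|^2+\|v\|^2)$.
\end{proof}

We fix the constants
\begin{equation}\label{eq:const}
\theta=\frac{c_0}{C_0},\quad\omega=1-\theta,\quad\mu=\max\Bigl(1,\frac{C_0\beta}{\alpha''}\Bigr),\quad t=\frac1{2000\,m\mu^2},\quad\upsilon=t^2\mu^2 .
\end{equation}
They do not depend on $L,g_0,k$ or $N$. Note that $\upsilon\le t\mu\le\frac14$.

\section{Local inversion and the Bethe determinant}\label{sec:bethe}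

We must write $\Theta$, up to a normalization and a small error, in the form $1+\sum_e(K_e^{-1}-1)$ that occurs in the exponent of $W$, and find a covariance $Q$ that plays the role of $\Theta^{-1}$. On a tree both tasks have exact solutions. For an operator $M$ we write $M_x=M_{xx}$, and $M_e\in M_{2m}(\mathbb R)$ for the compression to the two ends of an edge $e$; $M_x^{-1}$ and $M_e^{-1}$ are the inverses of these compressions, extended by zero to the whole space when they are summed.

\begin{lemma}[tree identity]\label{lem:tree}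
Let $B$ be a finite tree, $\Theta_B$ a positive definite nearest-neighbor operator on $\ell^2(B;\mathbb R^m)$, and $\Sigma=\Theta_B^{-1}$. Then
\[
\Theta_B=\sum_e\Sigma_e^{-1}-\sum_x(\deg_Bx-1)\Sigma_x^{-1}.
\]
\end{lemma}

\begin{proof}
Let $\eta\sim N(0,\Sigma)$, with marginal densities $p_e$ and $p_x$, which belong to $N(0,\Sigma_e)$ and $N(0,\Sigma_x)$. We show by induction on $|B|$ that the density of $\eta$ is $\prod_ep_e\prod_xp_x^{1-\deg_Bx}$; comparing the quadratic forms in the exponents then gives the identity. For one vertex there is nothing to prove. Let $v$ be a leaf with neighbor $w$. The conditional density of $\eta_v$ given the rest is proportional to $\exp(-\frac12\eta_v^T\Theta_{vv}\eta_v-\eta_v^T\Theta_{vw}\eta_w)$. It depends only on $\eta_w$, so it equals $p_{vw}/p_w$. The marginal on $B\setminus\{v\}$ has as precision the Schur complement, which is the compression of $\Theta_B$ with $\Theta_{wv}\Theta_{vv}^{-1}\Theta_{vw}$ subtracted from the block at $w$. It is again nearest-neighbor, with the same marginals, and the degree of $w$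 has dropped by one. Multiply the inductive formula by $p_{vw}/p_w$.
\end{proof}

For example, on the path with three vertices and $m=1$,
\[
\begin{pmatrix}1&R&R^2\\R&1&R\\R^2&R&1\end{pmatrix}^{-1}=\frac1{1-R^2}\begin{pmatrix}1&-R&0\\-R&1+R^2&-R\\0&-R&1\end{pmatrix},
\]
which is the sum of two copies of $K_R^{-1}$ minus $1$ at the middle vertex. Comparing the normalizing constants in the proof also gives the \emph{Bethe formula} $\log\det\Sigma=\sum_e\log\det\Sigma_e-\sum_x(\deg_Bx-1)\log\det\Sigma_x$.

On $G'$ the operator $\Theta$ is not positive, and its inverse, if it exists, is not local. We truncate the Neumann series instead. Put $T=1-\Theta/C_0$, so $0\le T\le2$. Let $J\in\mathbb N$ be a parameter, $f(y)=\sum_{j=0}^Jy^j$, and for $\tau\in[0,1]$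
\[
\Theta_\tau=C_0(1-\tau T),\qquad Q(\tau)=C_0^{-1}f(\tau T),\qquad Q=Q(1).
\]
Since $f\ge1$ on $[0,2]$, $Q\ge C_0^{-1}$ is positive definite on the whole graph, although $T$ has eigenvalues above $1$, where the full series diverges. It has propagation at most $J$, and $\Theta Q=1-T^{J+1}$. By the Weierstrass theorem choose a polynomial $\mathcal P$ with $|\mathcal P-\log f|\le2^{-J}$ on $[0,2]$; it will make $\log\det Q$ locally computable. Put $L'=\max(J+1,\deg\mathcal P)$ and require $L\ge L'$, $g_0\ge2L'+1$. Then every $B=B_{L'}(x)$ induces a tree, and by Lemma~\ref{lem:Theta} the compression $T_B$ of $T$ to $\ell^2(B;\mathbb R^m)$ satisfies $0\le T_B\le\omega$.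

\begin{lemma}[locality]\label{lem:local}
Let $B=B_{L'}(x)$ and let $\chi$ be a polynomial. If $\deg\chi\le L'$, then $\chi(T)_x=\chi(T_B)_x$. If $\deg\chi\le L'-1$, then $\chi(T)_e=\chi(T_B)_e$ for each edge $e$ at $x$. In particular, if $\deg\chi\le L'$ and $\chi\ge0$ on $[0,\omega]$, then $\operatorname{Tr}\chi(T)\ge0$.
\end{lemma}

\begin{proof}
The range of $T^j1_{\{y\}}$ is supported in $B_j(y)$. As long as $B_j(y)\subseteq B$, induction gives $T_B^j1_{\{y\}}=1_BT\,T^{j-1}1_{\{y\}}=T^j1_{\{y\}}$. This covers $y=x$, $j\le L'$, and $y$ adjacent to $x$, $j\le L'-1$. For the last claim, $\chi(T_B)\ge0$ for each $B$, and $\operatorname{Tr}\chi(T)=\sum_x\operatorname{tr}\chi(T_{B_{L'}(x)})_x$.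
\end{proof}

Fix $\tau$, $x$, an edge $e$ at $x$, $B=B_{L'}(x)$, and let $\Sigma=C_0^{-1}(1-\tau T_B)^{-1}$ be the inverse of the compression of $\Theta_\tau$ to $B$. For $z\in[0,\omega]$ we have $1\le f(z)\le\frac1{1-z}\le\frac{C_0}{c_0}$ and $\frac1{1-z}-f(z)=\frac{z^{J+1}}{1-z}\le\omega^{J+1}\frac{C_0}{c_0}$. By Lemma~\ref{lem:local},
\begin{equation}\label{eq:QS}
\|Q(\tau)_e-\Sigma_e\|\le\vartheta_J:=\frac{\omega^{J+1}}{c_0},\qquad C_0^{-1}\le Q(\tau)_e,\ \Sigma_e\le c_0^{-1},
\end{equation}
and the same holds with $x$ in place of $e$. From $M^{-1}-M'^{-1}=M^{-1}(M'-M)M'^{-1}$, the inverses differ by at most $C_0^2\vartheta_J$. Define the nearest-neighbor operator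
\[
\Phi_\tau=\sum_{e\in E}Q(\tau)_e^{-1}-\sum_x(\deg x-1)Q(\tau)_x^{-1}.
\]
Lemma~\ref{lem:tree} for the tree $B$ expresses the blocks $(\Theta_\tau)_{xx}$ and $(\Theta_\tau)_{xy}$, $xy\in E$, by the same formula with $\Sigma$ in place of $Q(\tau)$; note $\deg_Bx=\deg x$. Since $\deg x+|\deg x-1|\le7$,
\begin{equation}\label{eq:PhiTheta}
\|(\Phi_\tau-\Theta_\tau)_{xx}\|\le7C_0^2\vartheta_J,\qquad\|(\Phi_\tau-\Theta_\tau)_{xy}\|\le C_0^2\vartheta_J\quad(xy\in E).
\end{equation}

We shall repeatedly use $|\operatorname{tr}(MM')|\le m\|M\|\|M'\|$ for $m\times m$ blocks. If $M$ is nearest-neighbor with diagonal blocks of norm at most $c_1$ and off-diagonal blocks of norm at most $c_2$, and the blocks of $M'$ at vertices and edges have norm at most $c_3$, it gives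
\begin{equation}\label{eq:trace}
|\operatorname{Tr}(MM')|\le Nm(c_1+4c_2)c_3 .
\end{equation}

The Bethe formula is a global statement and cannot be applied ball by ball. Its derivative along $\tau$, however, is a sum of local terms governed by \eqref{eq:PhiTheta}, and at $\tau=0$ everything is scalar. Let
\[
\Psi(\tau)=\sum_{e\in E}\log\det Q(\tau)_e-\sum_x(\deg x-1)\log\det Q(\tau)_x .
\]

\begin{lemma}\label{lem:bethe}
$\log\det Q\ge\Psi(1)-\epsilon_JN$, where
\[
\epsilon_J=11mC_0\theta^{-2}\vartheta_J+m\bigl(2^{1-J}-\log(1-\omega^{J+1})\bigr)\to0\quad(J\to\infty).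
\]
\end{lemma}

\begin{proof}
We compare both sides with $\Lambda=-Nm\log C_0+\sum_{j=1}^J\frac1j\operatorname{Tr}T^j$.

\emph{Upper bound for $\Psi(1)$.} As $Q(0)=C_0^{-1}$ and $2|E|-\sum_x(\deg x-1)=N$, $\Psi(0)=-Nm\log C_0$. Let $\dot Q=\frac d{d\tau}Q(\tau)=C_0^{-1}\sum_{j=1}^Jj\tau^{j-1}T^j$. From $\frac d{d\tau}\log\det M=\operatorname{tr}(M^{-1}\dot M)$ we get $\Psi'(\tau)=\operatorname{Tr}(\Phi_\tau\dot Q)$. By Lemma~\ref{lem:local} and $\sum_{j\ge1}j\omega^j\le\theta^{-2}$, the blocks of $\dot Q$ at vertices and edges have norm at most $C_0^{-1}\theta^{-2}$. So \eqref{eq:PhiTheta} and \eqref{eq:trace} give $\Psi'(\tau)\le\operatorname{Tr}(\Theta_\tau\dot Q)+11mC_0\theta^{-2}\vartheta_JN$. Next,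
\[
\Theta_\tau\dot Q=\sum_{j=1}^Jj\tau^{j-1}T^j-\sum_{j=2}^{J+1}(j-1)\tau^{j-1}T^j=\sum_{j=1}^J\tau^{j-1}T^j-J\tau^JT^{J+1},
\]
and $\operatorname{Tr}T^{J+1}\ge0$ because $T\ge0$. Integrating over $[0,1]$ gives $\Psi(1)\le\Lambda+11mC_0\theta^{-2}\vartheta_JN$.

\emph{Lower bound for $\log\det Q$.} As the spectrum of $T$ lies in $[0,2]$, $\log\det Q=-Nm\log C_0+\operatorname{Tr}\log f(T)\ge-Nm\log C_0+\operatorname{Tr}\mathcal P(T)-2^{-J}Nm$. On $[0,\omega]$,
\[
\log f(y)=\log(1-y^{J+1})+\sum_{j\ge1}\frac{y^j}j\ge\log(1-\omega^{J+1})+\sum_{j=1}^J\frac{y^j}j ,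
\]
so the polynomial $\mathcal P(y)+2^{-J}-\log(1-\omega^{J+1})-\sum_{j\le J}y^j/j$, of degree at most $L'$, is nonnegative there. Lemma~\ref{lem:local} gives $\log\det Q\ge\Lambda-Nm(2^{1-J}-\log(1-\omega^{J+1}))$.
\end{proof}

It remains to normalize the vertex marginals to be standard and to discretize the labels. Let $D$ be block diagonal with $D_x=Q_x^{1/2}$, so $C_0^{-1}\le D_x^2\le c_0^{-1}$ by \eqref{eq:QS}. Orient each $e=(x,s)\in E$ from $x$ to $y=\sigma_sx$. The matrix $K_e=D_e^{-1}Q_eD_e^{-1}$ has identity diagonal blocks, so $K_e=K_{R_e}$ for some $R_e$. By \eqref{eq:QS}, $K_e\ge C_0^{-1}D_e^{-2}\ge\theta$, hence $\|R_e\|\le\omega$. Since $\sum_e\log\det K_e=\sum_e\log\det Q_e-\sum_x\deg x\,\log\det Q_x=\Psi(1)-\sum_x\log\det Q_x$, Lemma~\ref{lem:bethe} becomes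
\begin{equation}\label{eq:detK}
\log\det(D^{-1}QD^{-1})\ge\sum_{e\in E}\log\det K_e-\epsilon_JN .
\end{equation}
Let $\varsigma>0$ and let $\mathcal R\ni0$ be a finite $\varsigma$-dense subset of $\{R\in M_m(\mathbb R):\|R\|\le\omega\}$. Choose $\tilde R_e\in\mathcal R$ with $\|R_e-\tilde R_e\|\le\varsigma$, and put $\tilde K_e=K_{\tilde R_e}$ and $\tilde\Theta=1+\sum_{e\in E}(\tilde K_e^{-1}-1_e)$, where $1_e$ is the projection onto the two ends of $e$.

\begin{lemma}\label{lem:tilde}
Let $c_J=C_0^2\vartheta_J/c_0$. The operator $\tilde\Theta-D\Theta D$ is nearest-neighbor, with diagonal blocks of norm at most $7c_J+4\varsigma/\theta^2$ and off-diagonal blocks of norm at most $c_J+\varsigma/\theta^2$. Moreover $|\log\det K_e-\log\det\tilde K_e|\le2m\varsigma/\theta$ and $\|\tilde\Theta\|\le1+4/\theta$.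
\end{lemma}

\begin{proof}
We have $D_eQ_e^{-1}D_e=K_e^{-1}$, $D_xQ_x^{-1}D_x=1$ and $\sum_e1_e=\sum_x\deg x\,1_{\{x\}}$, so $D\Phi_1D=1+\sum_e(K_e^{-1}-1_e)$. Write $\tilde\Theta-D\Theta D=\sum_e(\tilde K_e^{-1}-K_e^{-1})+D(\Phi_1-\Theta_1)D$, where $\Theta_1=\Theta$. Use $\|\tilde K_e^{-1}-K_e^{-1}\|\le\varsigma/\theta^2$ for the first term, and \eqref{eq:PhiTheta} with $\|D_x\|^2\le c_0^{-1}$ for the second. Along the segment from $K_e$ to $\tilde K_e$ all matrices $K$ satisfy $K\ge\theta$, so the derivative $\operatorname{tr}(K^{-1}(\tilde K_e-K_e))$ of $\log\det$ is at most $2m\varsigma/\theta$ in modulus. Finally $\frac12\le\tilde K_e^{-1}\le1/\theta$ gives $\|\tilde K_e^{-1}-1\|\le1/\theta$, so $|\langle(\tilde\Theta-1)u,u\rangle|\le\theta^{-1}\sum_e\|1_eu\|^2\le4\theta^{-1}\|u\|^2$.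
\end{proof}

We now choose $J$, then $\varsigma$, so that
\begin{equation}\label{eq:Jsigma}
\epsilon_J+22mc_J\le\frac t4,\qquad\frac{16m\varsigma}{\theta^2}+\frac{4m\varsigma}\theta\le\frac t4 .
\end{equation}
This fixes $\mathcal P$, $L'$ and $\mathcal R$. Set $L=\max(h,L')$ and $g_0=\max(h,2r+1,2L'+1)$. Then choose $l\in\mathbb N$ and $\kappa$ with
\begin{equation}\label{eq:l}
tl\ge400,\qquad\frac{tl}8\ge2\log|\mathcal R|+5,\qquad\kappa=\frac{tl}{16}.
\end{equation}

\section{The Gaussian test field}\label{sec:test}

Let $\Gamma=D^{-1}(Q+t\hat\rho)D^{-1}>0$, and let $\eta=(\eta^1,\dots,\eta^l)$ consist of $l$ independent copies of $N(0,\Gamma)$, with joint density $p_\Gamma$. In this section $\mathbb P$ and $\mathbb E$ refer to $\eta$; the permutations are fixed. By \eqref{eq:rhohat}, $\Gamma_{xx}=1+tM_x$ with $0\le M_x\le\mu$. Since $\Gamma>0$ implies $\|\Gamma_{xy}\|^2\le\|\Gamma_{xx}\|\|\Gamma_{yy}\|$, all blocks of $\Gamma$ have norm at most $1+t\mu\le\frac32$. If $d(x,y)>J$, then $\Gamma_{xy}=tD_x^{-1}\hat\rho_{xy}D_y^{-1}$.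

Define the labeling $\mathbf R$ by $R_s(x)=\tilde R_e$ if $e=(x,s)\in E$, and $R_s(x)=0$ for the deleted edges, which then carry the factor $q_0=1$. By the definitions of $q_R$ and $\tilde\Theta$, $W=W_{\sigma,\mathbf R}$ is the product over $i$ of
\[
(2\pi)^{-Nm/2}\prod_{e\in E}(\det\tilde K_e)^{-1/2}\exp\bigl(-\tfrac12\langle\tilde\Theta\eta^i,\eta^i\rangle\bigr).
\]

\begin{lemma}[gain]\label{lem:gain}
$\mathbb E\log(W/p_\Gamma)\ge\frac14tlN$. There are $C',C''$, depending only on the constants chosen up to \eqref{eq:Jsigma}, such that $\mathbb P\bigl(\log(W/p_\Gamma)\ge\frac14tlN-N\bigr)\ge\frac34$ if $N\ge8lC'$ and $k\ge8lC''$.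
\end{lemma}

\begin{proof}
We have $\log(W/p_\Gamma)=\sum_i\frac12\bigl[-\sum_e\log\det\tilde K_e+\log\det\Gamma+\langle(\Gamma^{-1}-\tilde\Theta)\eta^i,\eta^i\rangle\bigr]$. By \eqref{eq:G1} its mean is $l\mathcal G$ with
\[
2\mathcal G=-\sum_e\log\det\tilde K_e+\log\det\Gamma+Nm-\operatorname{Tr}(\tilde\Theta\Gamma).
\]
As $\Gamma\ge D^{-1}QD^{-1}$, \eqref{eq:detK}, Lemma~\ref{lem:tilde} and $|E|\le2N$ show that the first two terms sum to at least $-\epsilon_JN-4m\varsigma N/\theta$. By $\Theta Q=1-T^{J+1}$, $T\ge0$ and \eqref{eq:rhohat},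
\[
\operatorname{Tr}(D\Theta D\,\Gamma)=\operatorname{Tr}(\Theta Q)+t\operatorname{Tr}(\Theta\hat\rho)\le Nm-tN .
\]
By Lemma~\ref{lem:tilde} and \eqref{eq:trace} with $c_3=2$, $|\operatorname{Tr}((\tilde\Theta-D\Theta D)\Gamma)|\le Nm(22c_J+16\varsigma/\theta^2)$. With \eqref{eq:Jsigma}, $2\mathcal G\ge tN-\frac t4N-\frac t4N=\frac t2N$.

By \eqref{eq:G1}, independence, and $\operatorname{Tr}(M^2)\le\|M\|_{HS}^2$,
\[
\operatorname{Var}\log(W/p_\Gamma)=\tfrac l2\operatorname{Tr}\bigl((1-\tilde\Theta\Gamma)^2\bigr)\le\tfrac l2\|1-\tilde\Theta\Gamma\|_{HS}^2\le l\bigl(Nm+\|\tilde\Theta\|^2\|\Gamma\|_{HS}^2\bigr).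
\]
Here $\|Q\|\le C_0^{-1}f(2)\le C_0^{-1}2^{J+1}$ and $\|D^{-1}\|^2\le C_0$, so $\|\Gamma\|_{HS}\le2^{J+1}\sqrt{Nm}+C_0t\beta N/\sqrt k$. The variance is thus at most $l(C'N+C''N^2/k)$ with $C'=m+2\cdot4^{J+1}m(1+4/\theta)^2$ and $C''=2C_0^2t^2\beta^2(1+4/\theta)^2$. By Chebyshev's inequality a deviation of $N$ from the mean has probability at most $l(C'/N+C''/k)\le\frac14$.
\end{proof}

\begin{lemma}[cost]\label{lem:cost}
If $\bar\varepsilon:=\dfrac{t^2C_0^2\beta^2}{k\upsilon^2}+\dfrac{\beta_J}N\le(\theta/2)^{2ml}$, then $\mathbb P(\eta\in\operatorname{Good}(\mathbf R))\ge\frac34$.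
\end{lemma}

\begin{proof}
Call $y$ \emph{exceptional} for $x$ if $d(x,y)\le J$ or $\|tD_x^{-1}\hat\rho_{xy}D_y^{-1}\|>\upsilon$, and let $\varepsilon_x$ be the fraction of exceptional $y\in V$. At most $\beta_JN$ pairs are of the first kind. A pair of the second kind has $\|\hat\rho_{xy}\|>\upsilon/(tC_0)$, so by \eqref{eq:rhohat} there are at most $t^2C_0^2\beta^2N^2/(k\upsilon^2)$ of them. Hence $\frac1N\sum_x\varepsilon_x\le\bar\varepsilon$. Fix $s$ and $x$, let $R=R_s(x)$, and split $\frac1N\sum_yq_R(\eta_x,\eta_y)=u_x+v_x$ into the non-exceptional and the exceptional part. We use $\log(1+u_x+v_x)\le\log(1+u_x)+\log(1+v_x)$.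

\emph{Non-exceptional $y$.} The pair $(\eta^i_x,\eta^i_y)$ has covariance $1+\Delta$ with diagonal blocks $tM_x,tM_y$ of $\Delta$ and $\|\Delta_{12}\|\le\upsilon$, so $\|\Delta\|\le t\mu+\upsilon\le2t\mu\le\frac12$. Lemma~\ref{lem:q}(c) and \eqref{eq:const} give $\mathbb E\,q_R(\eta^i_x,\eta^i_y)\le\exp(5mt^2\mu^2)=\exp(t/400)$. The copies are independent, so $\mathbb Eu_x\le\exp(tl/400)$, and Jensen's inequality gives $\mathbb E\log(1+u_x)\le\log(1+\mathbb Eu_x)\le\log2+tl/400$.

\emph{Exceptional $y$.} Here the expectation of $q_R$ may be out of control, so we use the logarithm. By Lemma~\ref{lem:q}(b), $v_x\le\varepsilon_x\theta^{-ml}\exp(|\eta_x|^2/2)$. We have $\log(1+v)\le\sqrt v$, since $\frac d{dz}\log(1+z^2)\le1$. By \eqref{eq:G2} and $\Gamma_{xx}\le\frac32$, $\mathbb E\exp(|\eta_x|^2/4)=\det(1-\frac12\Gamma_{xx})^{-l/2}\le2^{ml}$. So $\mathbb E\log(1+v_x)\le\sqrt{\varepsilon_x}\,(2/\theta)^{ml}$.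

Summing over $x$ with $\sum_x\sqrt{\varepsilon_x}\le N\sqrt{\bar\varepsilon}$, and using $tl/400\ge1$ and $(2+\log2)/400<1/128$,
\[
\mathbb E\,\Xi_s\le N\Bigl(\log2+1+\frac{tl}{400}\Bigr)\le\frac{tl}{128}N=\frac\kappa8N .
\]
As $\Xi_s\ge0$, Markov's inequality gives $\mathbb P(\Xi_s>\kappa N)\le\frac18$ for $s=1,2$.
\end{proof}

The number $k$ of outliers enters only through $\|\hat\rho\|_{HS}\le\beta N/\sqrt k$, once in each lemma, and it has to be chosen after $l$.

\begin{proof}[Proof of Proposition~\ref{prop:det}]
Choose $k\ge8lC''$ with $t^2C_0^2\beta^2/(k\upsilon^2)\le\frac12(\theta/2)^{2ml}$, and $N_0\ge8lC'$ with $\beta_J/N_0\le\frac12(\theta/2)^{2ml}$. The constants have now been fixed in the order $h,\alpha',\alpha''$; $C_H,m,b,C_0,c_0,\theta,\omega,\mu,t,\upsilon$; $J,\varsigma,\mathcal P,L',\mathcal R,L,g_0$; $l,\kappa$; $k$; $N_0$. Each depends only on $(r,\delta)$, and all requirements on $L$ and $g_0$ made in Sections~\ref{sec:small}--\ref{sec:bethe} hold. Let $N\ge N_0$ and suppose that $S$ has at least $k$ eigenvalues in $[14\delta,\infty)$.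 By Lemmas~\ref{lem:gain} and~\ref{lem:cost}, with probability at least $\frac12$ the field $\eta$ is good and $\log(W/p_\Gamma)\ge\frac14tlN-N$. Hence
\[
Z(\sigma,\mathbf R)=\mathbb E\bigl[1_{\operatorname{Good}(\mathbf R)}\,W/p_\Gamma\bigr]\ge\tfrac12\mathrm e^{N(tl/4-1)}\ge\mathrm e^{N(tl/4-1-\log2)} .
\]
By \eqref{eq:l}, $\frac{tl}4-1-\log2\ge\frac{tl}8+2\log|\mathcal R|+4-\log2>2\kappa+2\log|\mathcal R|+3$. This contradicts $\sigma\in\mathcal E(m,l,\mathcal R,\kappa)$.
\end{proof}

With Proposition~\ref{prop:det}, Proposition~\ref{prop:graphs} and Theorem~\ref{thm:main} are proved.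

\begin{thebibliography}{9}

\bibitem{HR} Higson and Roe, \emph{Amenable group actions and the Novikov conjecture}, 2000.

\bibitem{LW} Kang Li and Rufus Willett, \emph{Low dimensional properties of uniform Roe algebras}, arXiv:1705.01290 (2017).

\bibitem{RW} Roe and Willett, \emph{Ghostbusting and property A}, J. Funct. Anal. 266 (2014).

\end{thebibliography}
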